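\title{Sidorenko expansions of non-Sidorenko hypergraphs}

\begin{abstract}
A uniform hypergraph $F$ is Sidorenko if its homomorphism density in every hypergraph $H$ of the same uniformity is at least the edge density of $H$ raised to the power $e(F)$. The expansion $\mathrm{E}^r(F)$ of a $k$-uniform hypergraph $F$ is obtained by adding $r-k$ new vertices to each edge. It is known that expansions of Sidorenko hypergraphs are Sidorenko. We show that the converse fails for every $k\ge 2$: there is a $k$-uniform hypergraph that is not Sidorenko although all of its expansions are. For graphs one can take the disjoint union of a $7$-cycle and three $4$-cycles. In the other direction, we show that no expansion of a graph of odd girth is Sidorenko.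
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{$r$-graph} is a finite $r$-uniform hypergraph, and a graph is a $2$-graph. We write $v(H)$ and $e(H)$ for the numbers of vertices and edges of $H$, $K_N^r$ for the complete $r$-graph on $N$ vertices, $K_N=K_N^2$, and $C_\ell$ for the cycle of length $\ell$. A \emph{homomorphism} from an $r$-graph $F$ to an $r$-graph $H$ is a map $\phi\colon V(F)\to V(H)$ such that $\phi(e)$ is an edge of $H$ whenever $e$ is an edge of $F$. Let $\hom(F,H)$ be the number of homomorphisms and $t_F(H)=\hom(F,H)/v(H)^{v(F)}$ the \emph{homomorphism density}. The $r$-graph $F$ is \emph{Sidorenko} if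
\begin{equation}\label{eq:sidorenko}
t_F(H)\ \ge\ t_{K_r^r}(H)^{e(F)}\qquad\text{for every $r$-graph $H$.}
\end{equation}
Here $t_F(H)$ is the probability that a uniformly random map $V(F)\to V(H)$ sends all edges of $F$ to edges of $H$, and $t_{K_r^r}(H)$ is the probability that it sends one given edge to an edge. The right side of \eqref{eq:sidorenko} is what the left side would be if these $e(F)$ events were independent. They are independent when $F$ is a disjoint union of single edges and isolated vertices, so such $F$ satisfy \eqref{eq:sidorenko} with equality. The simplest way to violate \eqref{eq:sidorenko} is to take $H=K_r^r$, for which the right side is $(r!/r^r)^{e(F)}>0$: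
\begin{equation}\label{eq:partite}
\text{if there is no homomorphism $F\to K_r^r$, then $F$ is not Sidorenko.}
\end{equation}
A homomorphism $F\to K_r^r$ is a coloring of $V(F)$ with $r$ colors in which every edge receives all colors. For graphs, \eqref{eq:partite} says that Sidorenko graphs are bipartite.

For a $k$-graph $F$ and $r>k$, the \emph{expansion} $\mathrm{E}^r(F)$ is the $r$-graph obtained by enlarging each edge of $F$ with $r-k$ new vertices, all new vertices being distinct from each other and from $V(F)$. It has $v(F)+(r-k)e(F)$ vertices and $e(F)$ edges. We put $\mathrm{E}^k(F)=F$. It is known that if $F$ is Sidorenko, then $\mathrm{E}^r(F)$ is Sidorenko for every $r>k$; since $\mathrm{E}^r(\mathrm{E}^{s}(F))=\mathrm{E}^r(F)$ for $r\ge s$, the property also passes from $\mathrm{E}^{s}(F)$ to all higher expansions. (Our proofs do not use this result.) The following question about the converse comes from Nie and Spiro \cite{NS}.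

\medskip
\noindent\textbf{Question.} \emph{Is $F$ Sidorenko if and only if its expansions are? That is, for a $k$-graph $F$ and $r>k$, if $\mathrm{E}^r(F)$ is Sidorenko, must $F$ be Sidorenko?}
\medskip

The first test case is the triangle. It is not Sidorenko by \eqref{eq:partite}. For $\mathrm{E}^3(K_3)$ this obstruction disappears: give the vertices of the triangle three different colors and each new vertex the color missing from its edge. Yet no expansion of $K_3$ is Sidorenko, because \eqref{eq:sidorenko} fails for $H=K_N^r$ with any $N\ge r$; the same is true for every odd cycle (see \eqref{eq:cycles} below). So one might guess that the failure of \eqref{eq:sidorenko} always survives expansion.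

The two failures are of a different kind, however. In $K_2$ an odd cycle has density $0$, while in $K_N^r$ the density of its expansion falls short of the bound only by a positive factor. Densities multiply under disjoint union, so a shortfall by a factor may be made up by other components, whereas density $0$ cannot. This is what happens, and the answer to the Question is no for every $k\ge2$ and every $r>k$, even if all expansions are assumed to be Sidorenko.

Write $\sqcup$ for disjoint union and $mG$ for the disjoint union of $m$ copies of $G$, and let $[n]=\{1,\dots,n\}$. Fix $k\ge2$. A \emph{link} between vertices $x$ and $v$ consists of the two edges $\{x\}\cup Y$ and $\{v\}\cup Y$, where $Y$ is a set of $k-1$ new vertices; for graphs it is a path of length two. We define two $k$-graphs.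
\begin{itemize}
\item $G_k$ is the union of two links between the same vertices $x,v$, with disjoint sets $Y,Y'$. It has four edges, and $G_2=C_4$.
\item $A_k$ has base vertices $v_1,\dots,v_{k+1}$. For each $k$-subset $S\subset[k+1]$ it has $k$ new vertices $x_{S,i}$ $(i\in S)$, the edge $e_S=\{x_{S,i}:i\in S\}$, and for each $i\in S$ a link, with its own new set $Y_{S,i}$, between $x_{S,i}$ and $v_i$. For $k=2$ this is $C_{15}$; see Figure~\ref{fig:A2}.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\foreach \i in {0,...,14} \draw ({90-24*\i}:1) -- ({66-24*\i}:1);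
\foreach \i in {2,7,12} \draw[line width=2pt] ({90-24*\i}:1) -- ({66-24*\i}:1);
\foreach \i in {0,5,10} \fill ({90-24*\i}:1) circle (2.4pt);
\foreach \i in {2,3,7,8,12,13} \fill ({90-24*\i}:1) circle (1.4pt);
\foreach \i in {1,4,6,9,11,14} \filldraw[fill=white] ({90-24*\i}:1) circle (1.4pt);
\node at (90:1.22) {$v_1$}; \node at (-30:1.25) {$v_2$}; \node at (210:1.25) {$v_3$};
\node at (30:0.62) {$e_{\{1,2\}}$}; \node at (-90:0.74) {$e_{\{2,3\}}$}; \node at (150:0.62) {$e_{\{1,3\}}$};
\node[right] at (42:1.05) {$x_{\{1,2\},1}$}; \node[right] at (18:1.05) {$x_{\{1,2\},2}$};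
\end{tikzpicture}
\caption{The graph $A_2=C_{15}$. The three edges of a triangle on $v_1,v_2,v_3$ are replaced by disjoint edges $e_S$ (thick), and each end $x_{S,i}$ of $e_S$ is joined to $v_i$ by a link, here a path of length two through a white vertex.}\label{fig:A2}
\end{figure}

\begin{theorem}\label{thm:main}
Let $k\ge2$, $m=(k+1)^2$ and $F=A_k\sqcup mG_k$. Then $F$ is not Sidorenko, but $\mathrm{E}^r(F)$ is Sidorenko for every $r>k$.
\end{theorem}

For $k=2$ this is the graph $C_{15}\sqcup 9C_4$. A variant of the argument gives smaller graphs, the smallest being $C_7\sqcup3C_4$.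

\begin{theorem}\label{thm:cycles}
Let $\ell\ge7$ be odd and $m\ge\ell-4$. Then the graph $C_\ell\sqcup mC_4$ is not Sidorenko, but $\mathrm{E}^r(C_\ell\sqcup mC_4)$ is Sidorenko for every $r\ge3$.
\end{theorem}

The behavior of the triangle extends to a partial converse, which shows that $C_\ell$ cannot be replaced by $K_3$ in Theorem~\ref{thm:cycles}.

\begin{theorem}\label{thm:girth}
If $F$ is a graph containing a cycle and its shortest cycle has odd length, then $F$ is not Sidorenko and no expansion $\mathrm{E}^r(F)$, $r\ge3$, is Sidorenko. In particular, no expansion of $K_3\sqcup mC_4$ is Sidorenko, for any $m$.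
\end{theorem}

\begin{corollary}\label{cor:sets}
For a $k$-graph $F$ let $R(F)=\{r\ge k:\mathrm{E}^r(F)\text{ is Sidorenko}\}$. For every $k\ge2$ each of the three sets $\{r\ge k\}$, $\{r\ge k+1\}$, $\varnothing$ occurs as some $R(F)$. For $k=1$ always $R(F)=\{r\ge1\}$, so for $k=1$ the answer to the Question is yes.
\end{corollary}

The core of Theorems~\ref{thm:main} and~\ref{thm:cycles} is an inequality of the form
\[
(\text{density of } A_k)\ \ge\ c\cdot(\text{density of } G_k)^{-m}
\]
for the weighted $k$-graphs that arise from $(k+1)$-graphs by averaging out one vertex. Section~\ref{sec:marginals} reduces the theorems to such inequalities. Section~\ref{sec:girth} proves Theorem~\ref{thm:girth} and shows what the inequality must look like. Section~\ref{sec:seven} proves it for $C_7$ when all degrees are equal, Section~\ref{sec:irregular} removes that assumption and proves Theorem~\ref{thm:cycles}, Section~\ref{sec:general} proves Theorem~\ref{thm:main}, and Section~\ref{sec:sets} proves Corollary~\ref{cor:sets}.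

\section{Expansions and marginals}\label{sec:marginals}

Throughout, $V$ is a finite nonempty set and $\mathbb E$ and $\Pr$ refer to independent uniform elements of $V$. An \emph{$s$-kernel} on $V$ is a function $W\colon V^s\to[0,\infty)$ that is invariant under permutations of its arguments; it is \emph{normalized} if $\mathbb EW=1$. For $1\le j\le s$ the \emph{$j$-marginal} of $W$ is the $j$-kernel
\[
W_j(x_1,\dots,x_j)=\mathbb E_{x_{j+1},\dots,x_s}W(x_1,\dots,x_s).
\]
It has the same mean as $W$, and $(W_j)_i=W_i$ for $i\le j$. A normalized kernel $W$ is a probability density on $V^s$ with respect to the uniform measure, and $W_j$ is then the density of any $j$ of the coordinates. For a $k$-graph $F$ and a $k$-kernel $w$ put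
\[
t_F(w)=\mathbb E_{x\in V^{V(F)}}\prod_{e\in E(F)}w(x_e),
\]
where $x_e$ lists the values of $x$ on $e$ in any order. Then $t_F(cw)=c^{e(F)}t_F(w)$ for $c>0$, and $t_{F\sqcup F'}(w)=t_F(w)\,t_{F'}(w)$.

Let $H$ be an $r$-graph on $V$ and let $U$ be its indicator kernel: $U(x_1,\dots,x_r)=1$ if $\{x_1,\dots,x_r\}$ is an edge of $H$, and $U=0$ otherwise. Let $F$ be a $k$-graph, $k\le r$. Choose a random map $V(\mathrm{E}^r(F))\to V$ and condition on its restriction $x$ to $V(F)$. The new vertices of different edges are independent, and the enlarged edge $e$ lands on an edge of $H$ with probability $U_k(x_e)$. Hence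
\begin{equation}\label{eq:expansion}
t_{\mathrm{E}^r(F)}(H)=t_F(U_k),\qquad t_{K_r^r}(H)=\mathbb EU.
\end{equation}
So the Sidorenko inequality for $\mathrm{E}^r(F)$ and $H$, when $p=\mathbb EU>0$, reads $t_F(U_k/p)\ge1$. It is the Sidorenko inequality for $F$ itself, tested only on kernels that are marginals.

Marginals are special. Let $W$ be a $(k+1)$-kernel with $W_k(x_1,\dots,x_k)>0$. Then $W(x_1,\dots,x_{k+1})>0$ for some $x_{k+1}$, and so $W_k$ is positive on every $k$-tuple obtained by deleting one entry of $(x_1,\dots,x_{k+1})$. For $k\ge2$ the indicator of $K_k^k$ does not have this property: two of $k+1$ entries from $[k]$ coincide, and some $k$-tuple contains both. Thus the test behind \eqref{eq:partite} is not available for expansions.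

For an $s$-kernel $W$ on $V$ and $M\ge1$, the \emph{tensor power} $W^{\otimes M}$ is the $s$-kernel on $V^M$ given by $W^{\otimes M}(x_1,\dots,x_s)=\prod_{j=1}^MW(x_1^j,\dots,x_s^j)$. A uniform element of $V^M$ has independent uniform coordinates, so averages of such products factor over $j$:
\begin{equation}\label{eq:tensor}
\mathbb EW^{\otimes M}=(\mathbb EW)^M,\qquad (W^{\otimes M})_k=(W_k)^{\otimes M},\qquad t_F(w^{\otimes M})=t_F(w)^M.
\end{equation}
This allows us to lose a constant factor in all later estimates.

\begin{proposition}\label{prop:reduction}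
Let $F$ be a $k$-graph with $e(F)\ge1$. Suppose there is $c>0$ such that $t_F(W_k)\ge c$ for every finite $V$ and every normalized $(k+1)$-kernel $W$ on $V$. Then $\mathrm{E}^r(F)$ is Sidorenko for every $r>k$.
\end{proposition}

\begin{proof}
Let $W$ be a normalized $(k+1)$-kernel. By \eqref{eq:tensor}, $W^{\otimes M}$ is normalized and the hypothesis applied to it gives $t_F(W_k)^M\ge c$. Thus $t_F(W_k)\ge c^{1/M}$ for all $M$, and letting $M\to\infty$ gives $t_F(W_k)\ge1$.

Let $r\ge k+1$, let $H$ be an $r$-graph with indicator $U$, and $p=\mathbb EU$. If $p=0$, the right side of \eqref{eq:sidorenko} is $0$ because $e(F)\ge1$. If $p>0$, then $W=U_{k+1}/p$ is normalized with $W_k=U_k/p$, and \eqref{eq:expansion} gives $t_{\mathrm{E}^r(F)}(H)=p^{e(F)}t_F(W_k)\ge p^{e(F)}$.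
\end{proof}

\section{Complete hypergraphs and odd girth}\label{sec:girth}

Let $N\ge r\ge2$ and let $U$ be the indicator of $K_N^r$. Then $U_2(x,y)=\gamma\,\mathbf 1[x\ne y]$ with $\gamma=\prod_{i=2}^{r-1}(1-i/N)>0$, and $p=\mathbb EU_2=\gamma(1-1/N)$. The normalized marginal
\[
w_N(x,y)=U_2(x,y)/p=\tfrac{N}{N-1}\,\mathbf 1[x\ne y]
\]
does not depend on $r$. By \eqref{eq:expansion}, if a graph $F$ has $t_F(w_N)<1$, then $\mathrm{E}^r(F)$ is not Sidorenko for any $r$ with $2\le r\le N$.

For cycles the density is explicit. The adjacency matrix of $K_N$ has eigenvalues $N-1$ (once) and $-1$ ($N-1$ times), and $\hom(C_j,K_N)$ is the trace of its $j$th power. Hence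
\begin{equation}\label{eq:cycles}
t_{C_j}(w_N)=1+(-1)^j(N-1)^{1-j}.
\end{equation}
Odd cycles have a deficit and even cycles a surplus, and shorter cycles dominate as $N\to\infty$. Put $n=N-1$. For $K_3\sqcup mC_4$ the density is $(1-n^{-2})(1+n^{-3})^m$, which is below $1$ for large $n$, whatever $m$ is. For $C_7\sqcup C_4$ it is $(1-\delta^2)(1+\delta)$ with $\delta=n^{-3}$; this vanishes for $N=2$, a test that concerns only $r=2$, and it is at least $1$ for $N\ge3$, since then $\delta+\delta^2\le1$. Finally, by \eqref{eq:tensor} the marginals $w_3^{\otimes M}$ have $t_{C_7}=(63/64)^M\to0$ and $t_{C_4}=(9/8)^M\to\infty$. So the density of $C_7$ in normalized marginals has no positive lower bound, and the most one can hope for is that it is small only when the density of $C_4$ is large.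

The domination by the shortest cycles holds for all graphs.

\begin{proof}[Proof of Theorem~\ref{thm:girth}]
Let $g$ be the length of a shortest cycle of $F$. By the remark above it suffices to show that $t_F(w_N)<1$ for all large $N$; this covers every $r\ge2$, and $r=2$ is the statement about $F$. We have $t_F(w_N)=\pi_N/(1-1/N)^{e(F)}$, where $\pi_N$ is the probability that a uniform random map $x\colon V(F)\to[N]$ is a proper coloring (that is, $\pi_N=p_F(N)N^{-v(F)}$ with $p_F$ the chromatic polynomial).

For $A\subseteq E(F)$ let $\rho(A)$ be $v(F)$ minus the number of components of the graph $(V(F),A)$; this is the rank of $A$ in the cycle matroid. Adding an edge raises $\rho$ by $1$ if the edge joins two components and leaves it unchanged otherwise. Hence $\rho$ is monotone, $\rho(A)\le|A|$ with equality exactly when $A$ contains no cycle, and a cycle of length $j$ has rank $j-1$. The map $x$ agrees on the ends of every edge of $A$ exactly when it is constant on each component, which has probability $N^{-\rho(A)}$. Expanding $\prod_{ab\in E(F)}(1-\mathbf 1[x_a=x_b])$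 and $(1-1/N)^{e(F)}$ over subsets $A$ and subtracting, the terms of cycle-free $A$ cancel:
\begin{equation}\label{eq:difference}
\pi_N-(1-1/N)^{e(F)}=\sum_{A\text{ contains a cycle}}(-1)^{|A|}\bigl(N^{-\rho(A)}-N^{-|A|}\bigr).
\end{equation}

Let $A$ contain a cycle $C$ of length $j\ge g$. Then $\rho(A)\ge\rho(C)=j-1\ge g-1$ and $|A|\ge g$. Suppose $\rho(A)=g-1$. Then $j=g$, and adding any edge of $A$ to $C$ does not raise the rank, so every edge of $A$ has both ends in $V(C)$, the only component of $(V(F),C)$ with more than one vertex. An edge inside $V(C)$ that is not in $C$ would join two vertices at distance $i$ along $C$ with $2\le i\le g-2$ and create a cycle of length $i+1<g$. So $A=C$. Consequently the terms of order $N^{-(g-1)}$ in \eqref{eq:difference} come exactly from the $g$-cycles, and all other terms, whose number does not depend on $N$, are $O(N^{-g})$. With $n_g\ge1$ the number of $g$-cycles of $F$,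
\[
\pi_N-(1-1/N)^{e(F)}=(-1)^g\,n_g\,N^{-(g-1)}+O(N^{-g}).
\]
As $g$ is odd, this is negative for large $N$. The graph $K_3\sqcup mC_4$ has $g=3$.
\end{proof}

The parity of $g$ enters only through the sign. For even $g$ the same formula gives $t_F(w_N)>1$ for large $N$. A graph that answers the Question negatively and contains an odd cycle must therefore also contain a shorter even cycle, and $C_4$ is the shortest one.

\section{Links and the seven-cycle}\label{sec:seven}

We fix notation for all $k\ge2$. Let $w$ be a normalized $k$-kernel on $V$. For $x,v\in V$ and $y\in V^{k-1}$ put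
\[
d(x)=\mathbb E_y\,w(x,y),\qquad d^*(y)=\mathbb E_x\,w(x,y),\qquad P(x,v)=\mathbb E_y\,w(x,y)w(v,y),
\]
\[
\sigma(x)=\mathbb E_vP(x,v)^2,\qquad \kappa=\mathbb E_x\sigma(x),\qquad q_\tau(x)=\Pr_v[P(x,v)\ge\tau]\quad(\tau>0).
\]
Both $d$ and $d^*$ have mean $1$. Let $D$ be the probability measure on $V$ with density $d$, so $D(B)=\mathbb E_x\,d(x)\mathbf 1_B(x)$. In the average defining $t_F(w)$, averaging over the inner set $Y$ of a link between $x$ and $v$ produces the factor $P(x,v)$. Therefore $\kappa=\mathbb E_{x,v}P(x,v)^2=t_{G_k}(w)$, and by the Cauchy--Schwarz inequality, used twice,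
\begin{equation}\label{eq:kappa}
\kappa\ge(\mathbb E_{x,v}P)^2=\bigl(\mathbb E_y\,d^*(y)^2\bigr)^2\ge(\mathbb E_y\,d^*(y))^4=1.
\end{equation}
Think of $v$ as a partner of $x$ if $P(x,v)\ge\tau$; then $q_\tau(x)$ is the fraction of partners of $x$. The quantity $\kappa$ measures how unevenly $P$ is distributed: if it is small, $P(x,\cdot)$ cannot concentrate on few $v$, so partners are plentiful. The tool that makes this precise is the second moment inequality: if $Z\ge0$ is a random variable with mean $\mu>0$, then
\begin{equation}\label{eq:second}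
\Pr[Z\ge\mu/2]\ \ge\ \frac{\mu^2}{4\,\mathbb EZ^2}.
\end{equation}
Indeed, $\mu=\mathbb EZ\mathbf 1[Z<\mu/2]+\mathbb EZ\mathbf 1[Z\ge\mu/2]\le\mu/2+\sqrt{\mathbb EZ^2\,\Pr[Z\ge\mu/2]}$.

For the rest of this section $k=2$. For a $2$-kernel $u$ define the walk kernels $u^{(1)}=u$ and $u^{(i+1)}(x,y)=\mathbb E_z\,u^{(i)}(x,z)u(z,y)$; then $\mathbb Eu^{(j)}$ is the density in $u$ of the path with $j$ edges. We have $d^*=d$, $P=w^{(2)}$ and $\kappa=t_{C_4}(w)$. We prove the following special case of the main inequality.

\begin{proposition}\label{prop:regular}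
Let $W$ be a normalized $3$-kernel whose marginal $w=W_2$ is regular, that is, $d\equiv1$. Then $t_{C_7}(w)\ge\frac1{256}\,\kappa^{-3}$.
\end{proposition}

\emph{Step 1: cutting the cycle.} Let $v$ be a vertex of $C_7$ and $y,y'$ the two vertices at distance two from it. The cycle consists of a link from $v$ to $y$, a path with three edges from $y$ to $y'$, and a link from $y'$ to $v$. Keeping only the terms where $y$ and $y'$ lie in $B_v=\{y:P(y,v)\ge\tau\}$, we get
\begin{equation}\label{eq:cut}
t_{C_7}(w)=\mathbb E_{v,y,y'}P(v,y)\,w^{(3)}(y,y')\,P(y',v)\ge\tau^2\,\mathbb E_v\,\mathbb E_{y,y'}\mathbf 1_{B_v}(y)\,w^{(3)}(y,y')\,\mathbf 1_{B_v}(y').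
\end{equation}

\emph{Step 2: odd walks from a set to itself.} We need many three-step walks from $B_v$ to $B_v$, knowing only that $B_v$ is large. For a general kernel this is impossible: in $w_2$, where $B$ is one of the two points, no odd walk goes from $B$ to $B$. This is the only place where $W$ is used. A walk $y,x,z,y'$ needs a middle edge $xz$ both of whose ends have neighbors in $B$. The kernel $W$ supplies such edges: if $W(x,y,z)>0$ with $y\in B$, then $xz$ is an edge and $y$ is a neighbor of both ends. So we weight each pair $xz$ by the triples through it whose third point is in $B$. The resulting kernel $u$ lies below $w$, and its degree function counts exactly the neighbors in $B$, so the problem becomes one about paths in $u$ with free ends. For those we have the following inequality of Blakley and Roy \cite{BR}, with a short proof for completeness.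

\begin{lemma}\label{lem:BR}
Every $2$-kernel $u$ satisfies $\mathbb Eu^{(j)}\ge(\mathbb Eu)^j$ for all $j\ge1$.
\end{lemma}

\begin{proof}
Let $a(x)=\mathbb E_zu(x,z)$ and $p=\mathbb Eu=\mathbb Ea$. We may assume $p>0$ and $j\ge2$. If $a(x)=0$ then $u(x,z)=u(z,x)=0$ for all $z$. Define
\[
\pi(x_0,\dots,x_j)=p^{-1}\prod_{i=1}^{j}u(x_{i-1},x_i)\prod_{i=1}^{j-1}a(x_i)^{-1},
\]
read as $0$ if $a(x_i)=0$ for some $0<i<j$. Averaging over $x_j$ cancels the factor $a(x_{j-1})^{-1}$ and leaves the same expression for a path with $j-1$ edges, and the same holds for $x_0$. Repeating this from both ends shows that $\pi$ is a probability density under which each consecutive pair has density $u/p$ and each $x_i$ has density $a/p$. Jensen's inequality for $\exp$, and then for $t\log t$ in the form $\mathbb E\,a\log a\ge p\log p$, gives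
\[
\mathbb Eu^{(j)}=p\,\mathbb E_\pi\prod_{i=1}^{j-1}a(x_i)\ge p\exp\Bigl(\frac{j-1}{p}\,\mathbb E\,a\log a\Bigr)\ge p^{\,j}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:walks}
Let $W$ be a normalized $3$-kernel, $w=W_2$, $B\subseteq V$ and $j\ge3$. Then
\[
\mathbb E_{y,y'}\mathbf 1_B(y)\,w^{(j)}(y,y')\,\mathbf 1_B(y')\ \ge\ D(B)^j.
\]
\end{lemma}

\begin{proof}
Put $a(x)=\mathbb E_y\,w(x,y)\mathbf 1_B(y)$ and $u(x,z)=\mathbb E_y\,W(x,y,z)\mathbf 1_B(y)$. The function $u$ is symmetric, $0\le u(x,z)\le\mathbb E_yW(x,y,z)=w(x,z)$, and
\[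
\mathbb E_zu(x,z)=\mathbb E_y\,\mathbf 1_B(y)\,\mathbb E_zW(x,y,z)=a(x),\qquad \mathbb Eu=\mathbb E_xa(x)=\mathbb E_y\,d(y)\mathbf 1_B(y)=D(B).
\]
Averaging over the two ends $y,y'$ of the walk gives the factors $a(x)$ and $a(z)$ at the second and the second-to-last vertex, and $w^{(j-2)}\ge u^{(j-2)}$ because $w\ge u\ge0$. Hence the left side equals
\[
\mathbb E_{x,z}\,a(x)\,w^{(j-2)}(x,z)\,a(z)\ \ge\ \mathbb E_{x,z}\,a(x)\,u^{(j-2)}(x,z)\,a(z)=\mathbb Eu^{(j)},
\]
where the last equality holds because $a$ is the degree function of $u$. Lemma~\ref{lem:BR} gives $\mathbb Eu^{(j)}\ge D(B)^j$.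
\end{proof}

The statement is false for $j=1$: in $w_3$, a single point $B$ has $D(B)=1/3$ and spans no edge. This is why the cycle must have length at least $2+3+2=7$ in our argument.

\emph{Step 3: partners are plentiful.} Since $P$ is symmetric, $\mathbb E_vD(B_v)=\mathbb E_y\,d(y)q_\tau(y)$. By \eqref{eq:cut}, Lemma~\ref{lem:walks} and Jensen's inequality for $t^3$,
\begin{equation}\label{eq:seven}
t_{C_7}(w)\ge\tau^2\,\mathbb E_vD(B_v)^3\ge\tau^2\bigl(\mathbb E_y\,d(y)q_\tau(y)\bigr)^3 .
\end{equation}
Now use $d\equiv1$. For every $x$ we have $\mathbb E_vP(x,v)=\mathbb E_y\,w(x,y)d(y)=1$, so \eqref{eq:second} gives $q_{1/2}(x)\ge1/(4\sigma(x))$. Jensen's inequality for $1/t$ gives $\mathbb Eq_{1/2}\ge1/(4\kappa)$, and \eqref{eq:seven} with $\tau=\frac12$ yields $t_{C_7}(w)\ge\frac14(4\kappa)^{-3}$. This proves Proposition~\ref{prop:regular}.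

Thus $t_{C_7\sqcup3C_4}(w)=t_{C_7}(w)\kappa^3\ge\frac1{256}$ for regular normalized marginals: three $4$-cycles pay for the loss $\kappa^{-3}$, one for each edge of the middle path.

\section{Irregular degrees}\label{sec:irregular}

Regularity was used only after \eqref{eq:seven}. Without it, the mean $\mathbb E_vP(x,v)=\mathbb E_y\,w(x,y)d^*(y)$ can be small for two reasons: $d(x)$ is small, or most of the weight at $x$ sits on $y$ with $d^*(y)$ small. Moreover the mean now scales with $d(x)$, so \eqref{eq:second} is useful only if $\sigma(x)$ is not much larger than $\kappa\,d(x)^2$. Any of these three defects may occur at many points of $V$; for instance $q_\tau(x)=0$ when $d(x)=0$. But \eqref{eq:seven} weights points by $d$, and in the measure $D$ all three defects are rare. We prove this for all $k$, and in pointwise form, as Section~\ref{sec:general} will need.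

\begin{lemma}\label{lem:partners}
Let $k\ge2$, let $w$ be a normalized $k$-kernel on $V$, let $0<\varepsilon\le1$ and $\tau=\varepsilon^2/4$. There is a set $X\subseteq V$ with $D(V\setminus X)\le4\varepsilon$ such that $q_\tau(x)\ge\varepsilon^4/(16\kappa)$ for all $x\in X$.
\end{lemma}

\begin{proof}
Let $b(x)=\mathbb E_y\,w(x,y)\mathbf 1[d^*(y)<\varepsilon]$ be the part of $d(x)$ that comes from $y$ with small $d^*(y)$. Discard three sets.
\begin{enumerate}
\item $X_1=\{x:d(x)<\varepsilon\}$. Here $D(X_1)=\mathbb E\,d\,\mathbf 1_{X_1}\le\varepsilon$.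
\item $X_2=\{x:b(x)>d(x)/2\}$. On $X_2$ we have $d<2b$, so $D(X_2)\le2\,\mathbb E_xb(x)=2\,\mathbb E_y\,d^*(y)\mathbf 1[d^*(y)<\varepsilon]\le2\varepsilon$.
\item $X_3=\{x:\sigma(x)>\kappa\,d(x)^2/\varepsilon^2\}$. On $X_3$ we have $d<\varepsilon\sqrt{\sigma/\kappa}$, so $D(X_3)\le\varepsilon\,\mathbb E\sqrt{\sigma/\kappa}\le\varepsilon\sqrt{\mathbb E\sigma/\kappa}=\varepsilon$.
\end{enumerate}
Let $X=V\setminus(X_1\cup X_2\cup X_3)$, so $D(V\setminus X)\le4\varepsilon$. Fix $x\in X$ and put $\mu=\mathbb E_vP(x,v)$. Keeping only the $y$ with $d^*(y)\ge\varepsilon$, and using $x\notin X_2$ and then $x\notin X_1$,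
\[
\mu=\mathbb E_y\,w(x,y)d^*(y)\ge\varepsilon\bigl(d(x)-b(x)\bigr)\ge\frac{\varepsilon\,d(x)}2\ge\frac{\varepsilon^2}2=2\tau .
\]
Hence $\tau\le\mu/2$, and \eqref{eq:second} together with $x\notin X_3$ gives
\[
q_\tau(x)\ge\Pr_v[P(x,v)\ge\mu/2]\ge\frac{\mu^2}{4\sigma(x)}\ge\frac{\varepsilon^2d(x)^2/4}{4\kappa\,d(x)^2/\varepsilon^2}=\frac{\varepsilon^4}{16\kappa}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cycles}]
Let $F=C_\ell\sqcup mC_4$. Since $\ell$ is odd, $F$ is not bipartite, so it is not Sidorenko by \eqref{eq:partite}. This is the only use of the parity of $\ell$.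

Let $W$ be a normalized $3$-kernel and $w=W_2$. Take $\varepsilon=1/8$ and $\tau=\varepsilon^2/4$ in Lemma~\ref{lem:partners}. Then $D(X)\ge\frac12$, so $\mathbb E_y\,d(y)q_\tau(y)\ge D(X)\,\varepsilon^4/(16\kappa)\ge\varepsilon^4/(32\kappa)$. Cut $C_\ell$ as in \eqref{eq:cut}; the path from $y$ to $y'$ now has $j=\ell-4\ge3$ edges. Lemma~\ref{lem:walks} and Jensen's inequality for $t^j$ give
\begin{align*}
t_{C_\ell}(w)&\ge\tau^2\,\mathbb E_v\,\mathbb E_{y,y'}\mathbf 1_{B_v}(y)\,w^{(j)}(y,y')\,\mathbf 1_{B_v}(y')\ge\tau^2\,\mathbb E_vD(B_v)^j\\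
&\ge\tau^2\bigl(\mathbb E_y\,d(y)q_\tau(y)\bigr)^j\ge c_\ell\,\kappa^{-(\ell-4)},
\end{align*}
where $c_\ell=\tau^2(\varepsilon^4/32)^{\ell-4}>0$ depends only on $\ell$. Since $\kappa=t_{C_4}(w)\ge1$ by \eqref{eq:kappa} and $m\ge\ell-4$, we get $t_F(w)=t_{C_\ell}(w)\,\kappa^m\ge c_\ell$. Proposition~\ref{prop:reduction} with $k=2$ finishes the proof.
\end{proof}

\section{Higher uniformity}\label{sec:general}

For $k\ge3$ we need a $k$-graph with no homomorphism to $K_k^k$ whose density in marginals can be bounded below. The natural candidate is $K_{k+1}^k$, since Section~\ref{sec:marginals} showed that it has positive density in every nonzero marginal. But for $k=2$ it is the triangle, and Theorem~\ref{thm:girth} shows that no number of $4$-cycles compensates for it. The $k$-graph $A_k$ is a loosened copy of $K_{k+1}^k$: the $k+1$ edges are placed on disjoint vertex sets, and the copy $x_{S,i}$ of the $i$th vertex is tied to $v_i$ by a link instead of being equal to it. A link is as rigid as equality for homomorphisms to $K_k^k$, so the obstruction \eqref{eq:partite} survives.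 In a kernel, a link asks only that $x_{S,i}$ be a partner of $v_i$, which Lemma~\ref{lem:partners} makes likely at a cost of a factor $\kappa^{-1}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{$F$ is not Sidorenko.} Suppose $\phi\colon V(A_k)\to[k]$ is bijective on every edge. For a link between $x$ and $v$ through $Y$, both $\phi(x)$ and $\phi(v)$ equal the unique element of $[k]\setminus\phi(Y)$. So $\phi(x_{S,i})=\phi(v_i)$ for all $S$ and $i\in S$. Since $\phi$ is injective on $e_S$, the values $\phi(v_i)$, $i\in S$, are distinct. As $k\ge2$, any two elements of $[k+1]$ lie in a common $k$-subset $S$, so $\phi(v_1),\dots,\phi(v_{k+1})$ are $k+1$ distinct elements of $[k]$, which is impossible. Thus $A_k$, and hence $F$, has no homomorphism to $K_k^k$, and \eqref{eq:partite} applies.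

\emph{The expansions are Sidorenko.} Put $s=k+1$. Let $W$ be a normalized $s$-kernel on $V$ and $w=W_k$, with the notation of Section~\ref{sec:seven}. Let $\varepsilon=1/(8s)$, $\tau=\varepsilon^2/4$, and let $X$ be given by Lemma~\ref{lem:partners}. By Proposition~\ref{prop:reduction} it suffices to bound $t_F(w)$ below by a positive constant depending only on $k$.

Fix the images $v=(v_1,\dots,v_s)\in V^s$ of the base vertices. The parts of $A_k$ belonging to different $S$ share only base vertices, so they are averaged independently, and each link contributes a factor $P$: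
\[
t_{A_k}(w)=\mathbb E_{v\in V^s}\prod_SR_S(v),\qquad R_S(v)=\mathbb E_{(x_i)_{i\in S}}\,w(x_S)\prod_{i\in S}P(x_i,v_i),
\]
where $S$ runs over the $s$ subsets of $[s]$ of size $k$ and $x_S=(x_i)_{i\in S}$. The difficulty is that all $s$ factors must be large for the same $v$. The kernel $W$ provides a single lower bound for all of them, namely the weight of $s$-tuples whose $i$th entry is a partner of $v_i$ for every $i$:
\[
Q(v)=\mathbb E_{x\in V^s}W(x)\prod_{i=1}^s\mathbf 1[P(x_i,v_i)\ge\tau].
\]
Indeed, $w(x_S)$ is the average of $W(x)$ over the one coordinate outside $S$, so for every $S$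
\begin{align*}
R_S(v)&\ge\tau^k\,\mathbb E_{(x_i)_{i\in S}}\,w(x_S)\prod_{i\in S}\mathbf 1[P(x_i,v_i)\ge\tau]\\
&=\tau^k\,\mathbb E_{x\in V^s}W(x)\prod_{i\in S}\mathbf 1[P(x_i,v_i)\ge\tau]\ \ge\ \tau^kQ(v);
\end{align*}
the last step inserts one more indicator. By Jensen's inequality for $t^s$,
\[
t_{A_k}(w)\ge\tau^{ks}\,\mathbb E_vQ(v)^s\ge\tau^{ks}\bigl(\mathbb E_vQ(v)\bigr)^s .
\]
Since $v_1,\dots,v_s$ are independent, $\mathbb E_vQ(v)=\mathbb E_{x}W(x)\prod_{i=1}^sq_\tau(x_i)$. Under the density $W$ the points $x_1,\dots,x_s$ are dependent, so a bound on the average of $q_\tau$ would not be enough; here we use the pointwise bound on $X$. Each $x_i$ has density $W_1=w_1=d$, that is, law $D$. By the union bound, all $x_i$ lie in $X$ with probability at least $1-4\varepsilon s=\frac12$. Hence $\mathbb E_vQ(v)\ge\frac12\bigl(\varepsilon^4/(16\kappa)\bigr)^s$, and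
\[
t_{A_k}(w)\ \ge\ c\,\kappa^{-s^2},\qquad c=\tau^{ks}\,2^{-s}\Bigl(\frac{\varepsilon^4}{16}\Bigr)^{s^2}>0,
\]
where $c$ depends only on $k$. Since $\kappa=t_{G_k}(w)$ and $m=s^2$, we conclude that $t_F(w)=t_{A_k}(w)\,\kappa^m\ge c$.
\end{proof}

\begin{remark}
The kernel $W$ enters through $Q$, and nothing can replace it. For $k=2$ and $w=w_2$, which is not the marginal of a $3$-kernel, Lemma~\ref{lem:partners} still holds, $P(x,v)=2\cdot\mathbf 1[x=v]$ and $R_{\{i,j\}}(v)=2\cdot\mathbf 1[v_i\ne v_j]$. Each of the three factors has mean $1$, but their product vanishes identically.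
\end{remark}

\begin{remark}
The exponent $s^2$ counts $s$ factors $Q$, each costing $\kappa^{-1}$ for each of $s$ coordinates. For $k=2$ it gives $C_{15}\sqcup9C_4$, which Theorem~\ref{thm:cycles} does not cover, as it requires $m\ge11$ for $\ell=15$.
\end{remark}

\section{Which expansions are Sidorenko}\label{sec:sets}

\begin{proof}[Proof of Corollary~\ref{cor:sets}]
Let $k\ge2$. If $F$ is a single edge, then every $\mathrm{E}^r(F)$, $r\ge k$, is a single edge, so $R(F)=\{r\ge k\}$. The $k$-graph $F$ of Theorem~\ref{thm:main} has $R(F)=\{r\ge k+1\}$. For $F=\mathrm{E}^k(K_3)$ we have $\mathrm{E}^r(F)=\mathrm{E}^r(K_3)$ for all $r\ge k$, which is never Sidorenko by Theorem~\ref{thm:girth}, so $R(F)=\varnothing$. If $k=1$, the edges of $F$ are distinct single vertices, so $F$ and all its expansions are disjoint unions of single edges and isolated vertices, for which \eqref{eq:sidorenko} holds with equality.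
\end{proof}

By the known result quoted in the introduction, $R(F)$ is either empty or of the form $\{r\ge s\}$. We make no claim about whether $R(F)=\{r\ge s\}$ can occur with $s>k+1$. We also make no claim about $C_5\sqcup mC_4$: for $m\ge1$ its shortest cycle is even, so Theorem~\ref{thm:girth} does not apply, and cutting $C_5$ as in \eqref{eq:cut} leaves a single edge, for which Lemma~\ref{lem:walks} fails.

\begin{thebibliography}{9}
\bibitem{BR} Blakley and Roy, Proc. Amer. Math. Soc. 16 (1965).
\bibitem{NS} Jiaxi Nie and Sam Spiro, \emph{Sidorenko Hypergraphs and Random Tur\'an Numbers}, arXiv:2309.12873 (2023).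
\end{thebibliography}
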